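# Two-path-free temporal graphs: the maximum lifetime is about $n/3$

## 1. Lifetime $n/3$ in place of $n/4+1$

Throughout, a *good graph* is a happy temporal graph that is compressed, two-path-free and temporally connected. Section 2 unpacks each of these words. Its lifetime is written $L$, its number of vertices $n$, and $L_{\max}(n)$ is the maximum lifetime of a good graph on $n$ vertices.

**Conjecture (as posed in Carnevale, Casteigts and Schindl, "Structural Lemmas on Temporal Connectivity", arXiv:2606.15606).** Two-path-free temporally connected graphs have lifetime $L\le n/4+1$.

The conjecture is false.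

**Theorem A.** For every $K\ge 2$ there are good graphs with

* $n=14+6K$ and $L\ge 2K+4=\frac{n-2}{3}$;
* $n=16+6K$ and $L\ge 2K+5=\frac{n-1}{3}$.

For every $K\ge 0$ there is a good graph with $n=24+6K$ and $L\ge 2K+7=\frac n3-1$. Hence the bound $L\le n/4+1$ fails for every even $n\ge 26$.

**Theorem B.** If a good graph has $L\ge 4$, then $L\le n/3$.

**Corollary C.**

* $L_{\max}(n)=\lfloor n/3\rfloor$ for all $n\ge 26$ with $n\equiv 2,4\pmod 6$.
* $\frac n3-1\le L_{\max}(n)\le\frac n3$ for $n\equiv 0\pmod 6$, $n\ge 24$.
* For odd $n\ge 3$ there is no good graph.
* $L_{\max}(n)/n\to 1/3$ along even $n$.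
* The conjectured bound does hold for all even $n$ with $8\le n\le 16$ and for $n=20$.

The notes do not decide the conjectured bound for $n=18,22,24$, nor whether $n/3$ or $n/3-1$ is the right value when $n\equiv 0\pmod 6$, $n\ge 24$.

We first translate the problem into one about merging sets (Sections 2 to 4), then prove the upper bound (Sections 5 to 7). The equality pattern in that proof tells us what an extremal graph must look like locally, and we build it (Sections 8 to 11).

## 2. Temporal walks, compression, two-path-freeness

A temporal graph is $\mathcal G=(V,E,\lambda)$, where $G=(V,E)$ is a finite graph, the footprint, and $\lambda$ puts time labels on the edges. Here are the conditions, one at a time.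

**Definition (happy).** $\mathcal G$ is *simple* if each edge $e$ has exactly one label $\lambda(e)$, and *proper* if two distinct edges sharing an endpoint never have the same label. It is *happy* if it is both.

**Definition (temporal walk).** A temporal walk is a walk in $G$ whose successive labels are nondecreasing. Since consecutive edges of a walk share an endpoint, properness makes the labels strictly increasing. The trivial walk at a vertex is allowed.

**Definition (temporally connected, two-path-free).** $\mathcal G$ is *temporally connected* (class $\mathcal{TC}$) if every vertex reaches every other vertex by a temporal walk. It is *two-path-free* if for every ordered pair $(u,v)$ there is at most one temporal walk from $u$ to $v$.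

*Examples.* The path $x,y,z$ with $\lambda(xy)=1$, $\lambda(yz)=2$ is not in $\mathcal{TC}$: from $z$ one reaches $y$ at time $2$, too late for the edge $xy$. The triangle with $\lambda(xy)=1$, $\lambda(yz)=2$, $\lambda(xz)=3$ is not two-path-free: $x$ reaches $z$ directly and also through $y$. The $4$-cycle $p,q,s,r$ with $\lambda(pq)=\lambda(rs)=1$ and $\lambda(pr)=\lambda(qs)=2$ has both properties. For instance $p$ reaches $q$ and $r$ by single edges and $s$ by $p,q,s$; the other way round the cycle from $p$ starts with label $2$ and then meets label $1$, so it stops at $r$, and the route $p,q,s$ cannot continue to $r$ because $\lambda(sr)=1<2$. The other three vertices are symmetric.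

**Definition (lifetime, compressed).** The *lifetime* $L$ is the largest label. The labelling is *compressed* if labels are positive integers and every edge with label $t>1$ is adjacent to some edge with label $t-1$. Equivalently,
$$\lambda(e)=1+\max\{\lambda(f): f\text{ adjacent to }e,\ \lambda(f)<\lambda(e)\},\qquad \max\emptyset:=0 .$$

Compression is needed for the question to make sense. Reachability depends only on the relative order of labels on adjacent edges, so a path with labels $1,2$ and the same path with labels $5,900$ have the same walks; only the first is compressed.

The source quotes that D. West gave an infinite family of two-path-free $\mathcal{TC}$ graphs with $L=n/4+1$, so the conjecture asks whether that family is extremal. It is not.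

## 3. Every edge merges two disjoint sets

The aim of this section is to replace walks by sets. Let $\mathcal G$ be happy, two-path-free and in $\mathcal{TC}$, with $n\ge2$. Compression is not used in this section.

**Lemma 1.** There is no closed temporal walk of positive length. Hence for all $x,y$ there is exactly one temporal walk from $x$ to $y$, the trivial one if $x=y$.

*Proof.* A closed walk of length $1$ would be a loop, and one of length $2$ would use the same edge twice, which strictly increasing labels forbid. Suppose $u,v_1,\dots,u$ is a closed temporal walk of length at least $3$. Then there are two temporal walks from $v_1$ to $u$: the first edge alone, and the remainder of the walk, which has at least two edges. This contradicts two-path-freeness. Existence for $x\ne y$ is $\mathcal{TC}$. $\square$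

**Definition (state).** A *state* is a vertex $v$ at a moment between two consecutive incident edges, or before its first one (*initial*), or after its last one (*final*). For a state $\sigma$ of $v$, let $K(\sigma)$ be the set of vertices that have a temporal walk to $v$ by then, and $F(\sigma)$ the set of vertices that $v$ can reach from then on. Both contain $v$.

*Example.* In the $4$-cycle above, $p$ has three states. The initial one has $K=\{p\}$, $F=V$; the middle one has $K=\{p,q\}$, $F=\{p,r\}$; the final one has $K=V$, $F=\{p\}$.

**Lemma 2.** Let $e=uv$ be an edge, with states $u^-,v^-$ just before it and $u^+,v^+$ just after it. Then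
$$K(e):=K(u^+)=K(v^+)=K(u^-)\sqcup K(v^-), \tag{1}$$
$$F(e):=F(u^-)=F(v^-)=F(u^+)\sqcup F(v^+). \tag{2}$$

*Proof.* A walk reaching $u$ by the moment after $e$ either reaches $u$ before $e$, or ends with $e$ and reaches $v$ before $e$. So $K(u^+)=K(u^-)\cup K(v^-)$, and the same holds for $K(v^+)$. If $x$ were in both sets on the right, there would be two different walks from $x$ to $u$, one ending with $e$ and one not, against Lemma 1. The second line is the same argument for first edges of walks: a walk from $u$ starting at $e$ or later either starts after $e$ or starts with $e$ and goes on from $v$ after $e$. $\square$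

So an edge takes two disjoint sets and replaces each by their union: it is a *merge*.

*Time reversal.* Replace $\lambda$ by $L+1-\lambda$. Walks are reversed, so the new graph is again happy, two-path-free and in $\mathcal{TC}$. Reversal exchanges $K$ with $F$, initial with final states, and (1) with (2). We do not ask whether compression survives.

**Lemma 3.** A state with $K=V$ is final, and a state with $F=V$ is initial. The last edge of a vertex is also the last edge of its other endpoint; the first edge of a vertex is also the first edge of its other endpoint. So first edges form a perfect matching, and so do last edges. In particular $n$ is even.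

*Proof.* By $\mathcal{TC}$, final states have $K=V$ and initial states have $F=V$. A state with $K=V$ cannot be merged later, because its partner would be nonempty and disjoint from $V$; so it is final. If $e=uv$ is the last edge of $v$, then $K(u^+)=K(v^+)=V$ by (1), so $u^+$ is final as well. Every vertex has at least one edge, hence a last edge, so last edges form a perfect matching. The statements on $F$ and first edges follow by time reversal. $\square$

By Lemma 3 we may speak of *first edges* and *last edges* of the graph. An edge $e$ is a last edge if and only if $K(e)=V$.

**Definition (atom, set, copy).** An *atom* is a pair of vertices matched by a first edge. From now on, up to the end of Section 7, a *set* means $K(\sigma)$ for a non-initial state $\sigma$, and each such $\sigma$ is a *copy* of that set.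

**Lemma 4.**

1. Every set is a union of atoms.
2. Every set has an even number of copies.
3. Each copy of a set $\ne V$ is used in exactly one later merge, its next edge; copies of $V$ are never used.
4. Each atom, as a set, has exactly two copies.
5. For every state that is neither initial nor final, $|K|$ and $|F|$ are even and at least $2$. Moreover $|F(\sigma)|=2$ if and only if the next edge of $\sigma$ is a last edge, that is, merges $K(\sigma)$ with $V\setminus K(\sigma)$.

*Proof.* Initial states have $K=\{v\}$. A first edge therefore produces an atom. A non-first edge is the first edge of neither endpoint, so it merges two non-initial states; by induction over time, its result is a union of at least two atoms. This gives 1. A non-initial state comes right after exactly one edge, and that edge produces two states with the same $K$; so copies come in pairs, which is 2. Item 3 holds since a state with $K\ne V$ is not final, and one with $K=V$ is. For 4: a non-first edge produces a set of size at least $4$, so the atom $\{u,v\}$ is produced only by its own first edge. In 5, the claim on $|K|$ is item 1, and the claim on $|F|$ is its time reversal. By the proof of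 1, a non-initial state has $|K|=2$ exactly when the edge just before it is a first edge; the reversal of this is the last claim, and a last edge has $K(e)=V$, so it merges complementary sets. $\square$

Item 2 looks modest, but every contradiction in the upper bound is a violation of it.

## 4. Graphs on $2$, $4$, $6$ and $8$ vertices

*Two vertices.* One edge, $L=1$.

*Four vertices.* There are two atoms $a,b$ with two copies each, and the only possible partner of a copy of $a$ is a copy of $b$. So there are two merges $a+b$, and the graph is the $4$-cycle of Section 2. Its lifetime is $2=4/4+1$.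

*Six vertices: impossible.* Let $a,b,c$ be the atoms. Every non-first edge merges sizes $2+2$ or $2+4$, and the last edges are those of type $2+4$. Let $x_{bc}$ be the number of merges $b+c$ and $y_a$ the number of merges $a+(b\cup c)$; similarly for the other letters. The set $b\cup c$ has $2x_{bc}$ copies, and each can only be merged with $a$. So $y_a=2x_{bc}$, and likewise $y_b,y_c$ are even. But last edges form a perfect matching, so $y_a+y_b+y_c=3$. Contradiction.

*Eight vertices.* Take the $3$-cube and label the edges in direction $t$ by $t$, for $t=1,2,3$. After round $t$ a vertex holds the subcube spanned by the first $t$ directions through it, and each round merges disjoint subcubes. All walks are unique because a walk must use directions in increasing order. The labelling is compressed, and $L=3=8/4+1$.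

So the conjectured bound is attained at $n=4$ and $n=8$. The six-vertex argument shows the tool to watch: a set with complement $W$ forces a parity on the number of merges with $W$.

## 5. Counting along a chain of labels gives $L\le n/2$

Now let $\mathcal G$ be a good graph with $L\ge 4$. Start from an edge with label $L$ and use compression to step down one label at a time. This gives edges $e_1,\dots,e_L$ with $\lambda(e_i)=i$ and $e_i$ adjacent to $e_{i+1}$. We shall use only these consequences:

* $e_1$ is a first edge (its label is minimal);
* $e_L$ is a last edge (its label is maximal);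
* $e_{i+1}$ immediately follows $e_i$ at a common vertex $v_i$ (the labels are consecutive integers).

Read backwards, these properties hold for $e_L,\dots,e_1$ in the reversed graph, so time reversal is available even though compression may not be.

For $1\le i\le L-1$ we name what the chain meets. Put $Q_i=K(e_i)$ for $1\le i\le L$. Let $\tau_i$ be the state right after $e_i$ of the endpoint of $e_i$ other than $v_i$; this is the copy of $Q_i$ that the chain leaves behind. Let $\rho_i$ be the state right before $e_{i+1}$ of the endpoint of $e_{i+1}$ other than $v_i$; this is the copy that the chain absorbs next. Put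
$$B_i=K(\rho_i),\qquad \kappa_i=|B_i|,\qquad \varphi_i=|F(\tau_i)| .$$
The state of $v_i$ between $e_i$ and $e_{i+1}$ has $K=Q_i$ and $F=F(e_{i+1})$. So (1) at $e_{i+1}$ and (2) at $e_i$ say
$$Q_{i+1}=Q_i\sqcup B_i,\qquad F(e_i)=F(e_{i+1})\sqcup F(\tau_i).$$
The edge $e_{i+1}$ is not a first edge and $e_i$ is not a last edge, since each has a neighbour in the chain at $v_i$. So $\rho_i$ is neither initial nor final (it is used by $e_{i+1}$), and $\tau_i$ is neither initial nor final. By Lemma 4, all $\kappa_i$ and $\varphi_i$ are even and at least $2$. Since $|K(e_1)|=2$, $|K(e_L)|=n$, $|F(e_1)|=n$, $|F(e_L)|=2$, telescoping gives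
$$\sum_{i=1}^{L-1}\kappa_i=\sum_{i=1}^{L-1}\varphi_i=n-2. \tag{3}$$
With $\kappa_i\ge2$ this yields $n\ge 2L$, and in particular $n\ge 8$.

Under time reversal, the chain becomes $e'_j=e_{L+1-j}$ with common vertices $v'_j=v_{L-j}$. The state absorbed by $e'_{j+1}=e_{L-j}$ in reversed time is $\tau_{L-j}$, whose reversed $K$ is $F(\tau_{L-j})$; and the state left behind is $\rho_{L-j}$. Hence
$$\kappa'_j=\varphi_{L-j},\qquad \varphi'_j=\kappa_{L-j}. \tag{4}$$

The bound $L\le n/2$ is what the naive count gives, and one cannot improve it by showing that each $\kappa_i$ is larger: in the graphs of Section 11, $\kappa_i=2$ at every other step along the blocks. The count ignores the copy $\tau_i$ that is left behind. Suppose $\kappa_i=2$, so the chain absorbs an atom $b$, and suppose $\varphi_{i+1}=2$. Then the left-behind copy of $Q_i\cup b$ merges at once with the complement $W=V\setminus(Q_i\cup b)$. The set $W$ has an even number of copies. If they can only be merged with $Q_i\cup b$, there must be a second merge $(Q_i\cup b)+W$. But if $Q_i\cup b$ has only two copies, the chain carries away the other one and cannot finish so early. So $\kappa_i=\varphi_{i+1}=2$ ought to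 be impossible, provided we prove the two "if"s. That is the purpose of the next section; afterwards we pay for the chain by pairing $\kappa_i$ with $\varphi_{i+1}$.

## 6. The two partners of an atom

Let $b\ne V$ be an atom. Its two copies cannot be merged with each other, so they are merged in two different edges, with sets $T_1$ and $T_2$. For instance, in the $4$-cycle $T_1=T_2$ is the other atom; in the graph of Section 10 the atom $a_1$ has the disjoint partners $b_1$ and $U$.

Call a set *$b$-free* if it does not contain $b$; being a union of atoms, it is then disjoint from $b$. A merge of a set containing $b$ with a $b$-free set $X$ is an *absorption* of $X$. We use two observations.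

* Every set $Z\supsetneq b$ satisfies $Z\supseteq b\cup T_1$ or $Z\supseteq b\cup T_2$. Indeed, an edge producing $Z$ has exactly one input containing $b$. If this input is $b$, the other input is $T_1$ or $T_2$. Otherwise apply induction on $|Z|$ to this input.
* Every $b$-free set is contained in a $b$-free set that is absorbed. Indeed, a $b$-free copy is not a copy of $V$, so it is merged; either this merge is an absorption or it produces a larger $b$-free copy, and this cannot go on forever.

**Lemma 5.** Either $T_1=T_2$ is a single atom, or $T_1\cap T_2=\emptyset$.

*Proof.* Suppose the partners meet; then they share an atom $q$. Let $m$ be the number of non-first edges that merge two $b$-free sets, one of which contains $q$, and let $\alpha$ be the number of absorptions of sets containing $q$. Count the $b$-free copies containing $q$. The first edge on $q$ creates two, and each of the $m$ merges creates two. Each of the $m$ merges consumes one (the inputs are disjoint, so only one contains $q$), and each absorption consumes one. All these copies are consumed, so $2+2m=m+\alpha$, that is, $\alpha=2+m$.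

A set $Z\supsetneq b$ contains $T_1$ or $T_2$, hence contains $q$, so it cannot absorb a set containing $q$. Thus only the two copies of $b$ itself can do so, and $\alpha\le2$. Hence $\alpha=2$ and $m=0$. With $m=0$, the only $b$-free set containing $q$ is $q$. Since $T_1$ and $T_2$ are such sets, $T_1=T_2=q$. $\square$

**Lemma 6.** If $T_1\cap T_2=\emptyset$, no $b$-free set meets both $T_1$ and $T_2$.

*Proof.* A $b$-free set is contained in an absorbed $b$-free set $X$. If $X$ is absorbed by $b$, then $X$ is $T_1$ or $T_2$ and misses the other. Otherwise $X$ is absorbed by some $Z\supsetneq b$, which contains some $T_i$, and $X\cap Z=\emptyset$ gives $X\cap T_i=\emptyset$. $\square$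

**Lemma 7.** If $T_1\cap T_2=\emptyset$, then $b\cup T_1\cup T_2\ne V$.

*Proof.* Suppose equality. By Lemma 6, every $b$-free set lies inside $T_1$ or inside $T_2$. Consider all copies of sets $X\subseteq T_1$ (sets are nonempty). By Lemma 4, their number is even, and each is consumed in one of three ways.

1. It merges with another subset of $T_1$. Such merges consume two of our copies each, so they account for an even number.
2. It merges with $b$. This happens for exactly one copy, a copy of $T_1$; the other copy of $b$ merges with $T_2\not\subseteq T_1$.
3. It is absorbed by some $Z\supsetneq b$. As $Z\cap X=\emptyset$ and $\emptyset\ne X\subseteq T_1$, we have $Z\not\supseteq T_1$, so $Z\supseteq b\cup T_2$.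

Merging with a subset of $T_2$ would create a $b$-free set meeting both partners, which Lemma 6 forbids. So the number of events of type 3 is odd.

Now count these events from the other side. Let $Z$ be a set with $b\cup T_2\subseteq Z\ne V$. Each copy of $Z$ is merged with a set disjoint from $b\cup T_2$, that is, a subset of $T_1$, and this is an event of type 3. Conversely, each event of type 3 consumes exactly one such copy. So their number equals the number of copies of such sets $Z$, which is even. Contradiction. $\square$

**Lemma 8.** Let $T_1\cap T_2=\emptyset$, $Q=T_1$ and $W=V\setminus(Q\cup b)$. Then $Q\cup b$ has exactly two copies. If $W$ occurs as a set, all its copies are merged with copies of $Q\cup b$. Consequently the number of merges $(Q\cup b)+W$ is even, hence $0$ or $2$.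

*Proof.* Put $T=T_2$. Then $\emptyset\ne T\subseteq W$, and $T\ne W$ by Lemma 7.

Consider an edge producing $Q\cup b$ and its input that contains $b$. If this input is $b$, the other is $Q$; since $T\ne Q$, exactly one copy of $b$ is merged with $Q$, so there is exactly one such edge. Otherwise the input is a set strictly between $b$ and $Q\cup b$. It contains $b\cup Q$, impossible because it is a proper subset of $Q\cup b$, or $b\cup T$, impossible because $T$ is nonempty and disjoint from $Q\cup b$. So exactly one edge produces $Q\cup b$, giving two copies.

Let a copy of $W$ be merged with $X$; then $X\subseteq Q\cup b$. There are three possibilities. If $X=b$, then $W$ is $Q$ or $T$; but $W\cap Q=\emptyset$ and $W\ne T$. If $X\supsetneq b$, then $X\supseteq b\cup T$, impossible since $T\cap(Q\cup b)=\emptyset$, or $X\supseteq b\cup Q$, so $X=Q\cup b$. If $X$ does not contain $b$, then $X\subseteq Q$, and $W\cup X$ is a $b$-free set meeting both $T$ and $Q$, against Lemma 6. So $X=Q\cup b$.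

Hence the number of merges $(Q\cup b)+W$ equals the number of copies of $W$, which is even (possibly $0$). It is at most $2$, the number of copies of $Q\cup b$. $\square$

By symmetry of the labels $1,2$, Lemma 8 also applies with $Q=T_2$. Nothing in this section used compression.

## 7. The upper bound $L\le n/3$

We return to the chain of Section 5, with $L\ge4$ and $n\ge8$.

**Lemma 9.** Let $1\le i\le L-3$ and $\kappa_i=2$, so $B_i=b$ is an atom, one copy of which is merged with $Q_i$. If the two partners of $b$ are disjoint, then $\varphi_{i+1}\ge4$. In particular this holds whenever $2\le i\le L-3$ and $\kappa_i=2$.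

*Proof.* Let $T_1=Q_i$ and suppose $\varphi_{i+1}=2$. The state $\tau_{i+1}$ is a copy of $Q_{i+1}=Q_i\cup b$. By Lemma 4, it is merged with $W=V\setminus Q_{i+1}$. By Lemma 8, there are then exactly two merges $Q_{i+1}+W$, and they use both copies of $Q_{i+1}$. One of these copies is the state of $v_{i+1}$ after $e_{i+1}$, and it is used by $e_{i+2}$. So $K(e_{i+2})=V$ and $e_{i+2}$ is a last edge. But $i+3\le L$, so $e_{i+3}$ follows $e_{i+2}$ at $v_{i+2}$. Contradiction.

If $i\ge2$, then $|Q_i|\ge4$, so the partner $Q_i$ is not a single atom, and the partners are disjoint by Lemma 5. $\square$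

Since all the numbers are even and at least $2$, Lemma 9 gives
$$\kappa_i+\varphi_{i+1}\ge6\qquad(2\le i\le L-3). \tag{5}$$

The two ends of the chain need a separate argument, because for $i=1$ the set $Q_1$ is a single atom and the partners may coincide.

**Lemma 10.** We have
$$\kappa_1+\varphi_1+\varphi_2\ge10,\qquad \kappa_{L-2}+\kappa_{L-1}+\varphi_{L-1}\ge10. \tag{6}$$

*Proof.* By (4), the second inequality is the first one for the reversed chain, because $\kappa'_1+\varphi'_1+\varphi'_2=\varphi_{L-1}+\kappa_{L-1}+\kappa_{L-2}$. We prove the first. Let $a=Q_1$, an atom.

**Step 1: $\varphi_1\ge4$.** Suppose $\varphi_1=2$. Then $\tau_1$, a copy of $a$, is merged with $W=V\setminus a$. A copy of $W$ can only be merged with a set inside $a$, that is, with $a$. So the number of merges $a+W$ equals the number of copies of $W$, which is even and positive; hence both copies of $a$ are merged with $W$. By Lemma 5 applied to the atom $a$, the set $W$ is a single atom, so $n=4$. This contradicts $n\ge8$.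

**Step 2: reduction to one bad case.** If $\kappa_1\ge4$, the sum is at least $4+4+2=10$. So let $\kappa_1=2$, with $B_1=b$ an atom. We need $\varphi_1+\varphi_2\ge8$. If this fails, then by evenness and Step 1, $\varphi_1=4$ and $\varphi_2=2$.

**Step 3: in the bad case both copies of $b$ merge with $a$.** One copy of $b$ merges with $a$, in $e_2$. If the partners of $b$ were disjoint, Lemma 9 with $i=1\le L-3$ would give $\varphi_2\ge4$. So by Lemma 5 both partners are the same atom, namely $a$. Let $g$ be the second edge merging $a$ and $b$. All copies of $a$ and of $b$ are used in $e_2$ and $g$. A set of size $4$ is produced only by merging two atoms, so $a\cup b$ is produced exactly by $e_2$ and $g$, and it has exactly four copies.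

**Step 4: parity.** Let $W=V\setminus(a\cup b)$. A copy of $W$ is merged with a set inside $a\cup b$; this is $a$, $b$ or $a\cup b$, and the first two are excluded because all copies of $a$ and $b$ are used with each other. So the number of merges $(a\cup b)+W$ equals the number of copies of $W$, an even number. Each such merge uses exactly one copy of $a\cup b$, so we look at the four copies.

* $\tau_2$ is a copy of $K(e_2)=a\cup b$ with $|F(\tau_2)|=\varphi_2=2$, so it merges with $W$.
* The copies of $a$ are the state of $v_1$ after $e_1$, used in $e_2$, and $\tau_1$, which is therefore used in $g$. So $|F(g)|=|F(\tau_1)|=\varphi_1=4$. By (2), this is the sum of $|F|$ over the two states after $g$; these are not final, as $K(g)=a\cup b\ne V$, so each has $|F|\ge2$, hence $|F|=2$. Both merge with $W$.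
* The fourth copy is the state of $v_2$ after $e_2$. It is used in $e_3$, and $K(e_3)\ne V$ because $L\ge4$ means that $e_3$ is not a last edge. So it does not merge with $W$.

There are exactly three merges $(a\cup b)+W$, an odd number. Contradiction. $\square$

**Proof of Theorem B.** Add the two identities in (3) and regroup:
$$2n-4=(\kappa_1+\varphi_1+\varphi_2)+\sum_{i=2}^{L-3}(\kappa_i+\varphi_{i+1})+(\kappa_{L-2}+\kappa_{L-1}+\varphi_{L-1}).$$
Each index is used once: the $\kappa$'s are $1$, then $2,\dots,L-3$, then $L-2,L-1$; the $\varphi$'s are $1,2$, then $3,\dots,L-2$, then $L-1$. For $L=4$ the middle sum is empty. By (5) and (6) the right side is at least $10+6(L-4)+10=6L-4$. So $2n\ge 6L$ and $L\le n/3$. $\blacksquare$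

## 8. Absorbing one atom at a time stops at $n/4+1$

We now look for long chains. The thrifty plan is to let the chain absorb a single atom at each step. The inequalities just proved show how far this goes. Suppose $L\ge4$ and $\kappa_i=2$ for all $1\le i\le L-3$. Then $\varphi_1+\varphi_2\ge8$ by (6), $\varphi_{i+1}\ge4$ for $2\le i\le L-3$ by (5), and $\varphi_{L-1}\ge2$. So (3) gives
$$n-2\ \ge\ 8+4(L-4)+2=4L-6,\qquad\text{that is,}\qquad L\le\frac n4+1 .$$
A chain of this kind obeys the conjecture exactly. The forward steps are cheap, but every left-behind copy costs $4$ in the backward count.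

To do better, both sums in (3) must be balanced: alternate between $(\kappa_i,\varphi_{i+1})=(2,4)$ and $(4,2)$. Then each sum grows by $6$ for every two steps. We design such a pair of steps. Let the chain hold a set $S'$, and let $a,b,c$ be fresh pairs; write unions as products. Put $D=abc$ and let $P$ be the complement of $DS'$.

* First step: merge $c+S'$ (so $\kappa=2$). One copy of $cS'$ is left behind. Send it to $b$, and let both copies of $bcS'$ merge with their complement $aP$. Then the left-behind copy has $|F|=2+2=4$.
* Second step: merge $cS'+ab$ (so $\kappa=4$), which gives $DS'$. The copy left behind can merge at once with $P$, so $\varphi=2$.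

To feed this we need $ab$ (from $a+b$) and $aP$ (from $a+P$). The second copies of $ab$ and $c$ may be merged with each other, which creates two copies of $D$. All of $a,b,c,ab,cS',aP,bcS'$ are now used exactly. The six persons in $a,b,c$ have bought two steps. What remains is global: the two copies of $D$ must be consumed, and copies of $P$ must be supplied, for all blocks simultaneously and with all parities right.

## 9. Balanced merge schemes are graphs

The converse of Section 3 lets us design graphs by bookkeeping alone. From here on, vertices are called persons. Each person $v$ initially holds $\{v\}$. A *merge* $S+T$, with $S\cap T=\emptyset$, means: one person holding exactly $S$ calls one person holding exactly $T$, and afterwards both hold $S\cup T$. It consumes one copy of $S$ and one of $T$, and creates two copies of $S\cup T$.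

**Definition (balanced).** A finite multiset of merges is *balanced* if for every $S\ne V$ the number of copies of $S$ consumed equals the number created, where the initial copies $\{v\}$ count as created.

*Example.* On $V=\{p,q,r,s\}$ the merges $\{p\}+\{q\}$, $\{r\}+\{s\}$ and twice $\{p,q\}+\{r,s\}$ are balanced: $\{p,q\}$ is created in two copies and consumed twice, and so is $\{r,s\}$.

**Lemma 11.** A balanced multiset of merges can be performed so that finally everybody holds $V$. Taking the calls as edges, ordered by time, and compressing gives a good graph. If $\mu_1,\dots,\mu_\ell$ are merges of the scheme such that the result of $\mu_i$ is one of the two sets merged by $\mu_{i+1}$, the persons can be chosen so that the lifetime is at least $\ell$.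

*Proof.*

**Step 1: an order of the calls.** Perform the merges in order of nondecreasing $|S\cup T|$. All non-initial copies of $S$ are created by merges with union $S$, and $|S|<|S\cup T|$, so they are available when $S+T$ is to be performed. By balance their number is right, and at the end only copies of $V$ remain. Copies of the same set are interchangeable, so created copies can be matched with consuming merges by any bijection. In particular, for each $i$ a copy created by $\mu_i$ can be reserved for $\mu_{i+1}$; the results of the $\mu_i$ are different sets, so these reservations do not conflict.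

**Step 2: unique walks.** The two callers are different persons, since their holdings are disjoint. No pair calls twice, because after a call their holdings intersect forever. So the graph is simple. Give the edges distinct times. Let $N_t(x,v)$ be the number of temporal walks from $x$ to $v$ using the first $t$ edges, with the trivial one counted if $x=v$. If edge $t+1$ is $uv$, it is the latest, so a walk can use it only as its last edge. Hence
$$N_{t+1}(x,u)=N_{t+1}(x,v)=N_t(x,u)+N_t(x,v),$$
and the other values do not change. By induction $N_t(x,v)\in\{0,1\}$, with value $1$ exactly when $x$ is in the set held by $v$: the sum is never $2$ because the two holdings are disjoint. At the end all values are $1$. So the graph is in $\mathcal{TC}$ and two-path-free, and has no closed temporal walk of positive length.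

**Step 3: compression.** Define, going through the edges in time order, $\lambda(e)=1+\max\{\lambda(f):f\text{ adjacent to and earlier than }e\}$. If $f$ is adjacent to and earlier than $e$, then $\lambda(f)<\lambda(e)$. So the order on adjacent edges is preserved, and with it properness and all temporal walks; and $\lambda$ is compressed by construction.

**Step 4: the chain.** Let $e_i$ be the edge of $\mu_i$. By the reservation, $e_i$ and $e_{i+1}$ share a person and $e_i$ is earlier, so $\lambda(e_{i+1})\ge\lambda(e_i)+1$. Hence $\lambda(e_\ell)\ge\ell$. $\square$

**Definition (cells).** A *$2$-cell* is a pair of persons who call each other: two copies of the pair. A *$4$-cell* $\{p,q,r,s\}$ makes the calls $pq,rs$ and then $pr,qs$: four copies of the cell, with a chain of $2$ merges ending at the cell. An *$8$-cell* makes the three rounds of the $3$-cube: eight copies, with a chain of $3$ merges ending at the cell.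

The calls inside cells are balanced, so below only merges among cells are listed. It suffices to check balance name by name. A multiplicity is written in parentheses.

## 10. A graph with $26$ vertices and lifetime $8$

Take $4$-cells $M,e,S$ and $2$-cells $d,a_1,b_1,c_1,a_2,b_2,c_2$; this is $12+14=26$ persons. Put
$$U=Mde,\quad D_i=a_ib_ic_i,\quad P_1=UD_1,\quad P_2=P_1D_2,\quad S_2=D_2S,\quad S_1=D_1S_2 .$$
So $V=US_1=P_1S_2=P_2S$. The merges are the following; in each of them the two sets are disjoint.

* $d+e\,(1)$, $\ d+M\,(1)$, $\ M+de\to U\,(1)$, $\ dM+e\to U\,(1)$, $\ de+D_1\to E_0\,(1)$, $\ M+E_0\to P_1\,(2)$, $\ dM+S_1\,(1)$, $\ dMS_1+e\to V\,(2)$.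
* $a_1+b_1$, $\ a_1+U$, $\ c_1+a_1b_1\to D_1$, $\ c_1+S_2$, $\ b_1+c_1S_2$, $\ a_1b_1+c_1S_2\to S_1$ ($1$ each), and $a_1U+b_1c_1S_2\to V\,(2)$.
* $a_2+b_2$, $\ a_2+P_1$, $\ c_2+a_2b_2\to D_2$, $\ c_2+S$, $\ b_2+c_2S$, $\ a_2b_2+c_2S\to S_2$ ($1$ each), and $a_2P_1+b_2c_2S\to V\,(2)$.
* $D_2+S\to S_2$, $\ D_1+S_2\to S_1$, $\ D_2+P_1\to P_2$ ($1$ each).
* $U+S_1\to V\,(3)$, $\ P_1+S_2\to V\,(2)$, $\ P_2+S\to V\,(2)$.

*Balance, sets with four copies.* The middle column says where the copies come from; the right column lists the partners.

| set | created by | consumed with |
|---|---|---|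
| $M$ | $4$-cell | $d,\ de,\ E_0,\ E_0$ |
| $e$ | $4$-cell | $d,\ dM,\ dMS_1,\ dMS_1$ |
| $S$ | $4$-cell | $c_2,\ D_2,\ P_2,\ P_2$ |
| $U$ | $M+de$, $dM+e$ | $a_1,\ S_1,\ S_1,\ S_1$ |
| $P_1$ | $M+E_0$ twice | $a_2,\ D_2,\ S_2,\ S_2$ |
| $S_2$ | $a_2b_2+c_2S$, $D_2+S$ | $c_1,\ D_1,\ P_1,\ P_1$ |
| $S_1$ | $a_1b_1+c_1S_2$, $D_1+S_2$ | $dM,\ U,\ U,\ U$ |

*Balance, sets with two copies.* Each of these is a $2$-cell or is created by exactly one merge. Here $P_0=U$ and $S_3=S$.

| set | consumed with |
|---|---|
| $d$ | $e,\ M$ |
| $de$ | $M,\ D_1$ |
| $dM$ | $e,\ S_1$ |
| $E_0$ | $M,\ M$ |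
| $dMS_1$ | $e,\ e$ |
| $D_1$ | $de,\ S_2$ |
| $D_2$ | $P_1,\ S$ |
| $P_2$ | $S,\ S$ |
| $a_i$ | $b_i,\ P_{i-1}$ |
| $b_i$ | $a_i,\ c_iS_{i+1}$ |
| $c_i$ | $a_ib_i,\ S_{i+1}$ |
| $a_ib_i$ | $c_i,\ c_iS_{i+1}$ |
| $c_iS_{i+1}$ | $b_i,\ a_ib_i$ |
| $a_iP_{i-1}$ | $b_ic_iS_{i+1}$ twice |
| $b_ic_iS_{i+1}$ | $a_iP_{i-1}$ twice |

As an additional check, the merges with result $V$ number $2+2+2+3+2+2=13=26/2$, as a perfect matching of last edges requires.

*Chain.* Two merges inside the $4$-cell $S$, then
$$c_2+S,\quad a_2b_2+c_2S,\quad c_1+S_2,\quad a_1b_1+c_1S_2,\quad dM+S_1,\quad dMS_1+e .$$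
The results are $S$, $c_2S$, $S_2$, $c_1S_2$, $S_1$, $dMS_1$, $V$, so each feeds the next merge. By Lemma 11, $L\ge8>7.5=26/4+1$, which disproves the conjecture. By Theorem B, $L\le 26/3$, so the lifetime is exactly $8$.

## 11. Three infinite families

The $26$-vertex scheme is a left group, two blocks, and a right end. We now take any number $K$ of blocks, two kinds of left group and two kinds of right end.

**Notation.** The blocks consist of $2$-cells $a_i,b_i,c_i$ for $1\le i\le K$, with $D_i=a_ib_ic_i$. The left group has full set $U$ and contains a cell $M$; the right end has full set $S$. Put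
$$P_i=UD_1\cdots D_i,\quad P_0=U,\quad D_0=U\setminus M,\quad P_{-1}=M,\qquad S_i=D_i\cdots D_KS,\quad S_{K+1}=S .$$
Then $P_0=P_{-1}D_0$, and $V=P_{i-1}\sqcup S_i$ for $1\le i\le K+1$.

**Block merges** ($1\le i\le K$). These are the ones designed in Section 8, with $S'=S_{i+1}$ and $P=P_{i-1}$:
$$a_i+b_i,\quad a_i+P_{i-1},\quad c_i+a_ib_i\to D_i,\quad c_i+S_{i+1},\quad b_i+c_iS_{i+1},\quad a_ib_i+c_iS_{i+1}\to S_i\qquad(1\text{ each}),$$
and $a_iP_{i-1}+b_ic_iS_{i+1}\to V$ $(2)$; the last union is indeed $P_{i-1}D_iS_{i+1}=V$. The sets $a_i,b_i,c_i,a_ib_i,c_iS_{i+1},a_iP_{i-1},b_ic_iS_{i+1}$ have two copies each and are consumed as in the last seven rows of the second table above. So the net effect of block $i$ on the rest is: it consumes one $P_{i-1}$ and one $S_{i+1}$, and creates two $D_i$ and two $S_i$.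

**Left groups.** Each is to create four copies of $U$, leave for use elsewhere ("release") exactly one copy of $D_0$ and two copies of $M$, and consume one $S_1$.

*Left I* has $10$ persons: $4$-cells $M,e$ and a $2$-cell $d$, with $U=Mde$, $D_0=de$. Merges: $d+e$, $d+M$, $M+D_0$, $dM+e$, $dM+S_1$ ($1$ each), $dMS_1+e\to V$ $(2)$.

| set | copies | consumed with |
|---|---|---|
| $M$ | $4$ | $d,\ D_0$; two released |
| $d$ | $2$ | $e,\ M$ |
| $e$ | $4$ | $d,\ dM,\ dMS_1,\ dMS_1$ |
| $dM$ | $2$ | $e,\ S_1$ |
| $D_0$ | $2$ | $M$; one released |
| $dMS_1$ | $2$ | $e,\ e$ |

The set $U$ is the result of two merges, $M+D_0$ and $dM+e$, giving four copies.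

*Left II* has $12$ persons: $4$-cells $M,d,e$, with $U=Mde$, $D_0=de$. Merges: $d+e$, $M+e$, $M+S_1$ ($1$ each), $Me+d$ $(2)$, $MS_1+D_0\to V$, $MS_1+d$ ($1$ each), $dMS_1+e\to V$ $(2)$.

| set | copies | consumed with |
|---|---|---|
| $M$ | $4$ | $e,\ S_1$; two released |
| $d$ | $4$ | $e,\ Me,\ Me,\ MS_1$ |
| $e$ | $4$ | $d,\ M,\ dMS_1,\ dMS_1$ |
| $Me$ | $2$ | $d,\ d$ |
| $MS_1$ | $2$ | $D_0,\ d$ |
| $D_0$ | $2$ | $MS_1$; one released |
| $dMS_1$ | $2$ | $e,\ e$ |

The set $U$ is the result of the two merges $Me+d$, giving four copies.

**Right ends.** These contain the merges that consume the $D_i$, supply the $P_i$, and close everything up. The supply mechanism is $D_i+D_{i+1}\to E_i$, whose two copies both merge with $P_{i-1}$ to give four copies of $P_{i-1}D_iD_{i+1}=P_{i+1}$. For $i=0$ this uses exactly the released copies: one $D_0$ and two $M=P_{-1}$. Below, the *predecessor* of $S_i$ is $c_{i-1}$ if $i\ge2$, and the left group if $i=1$; it consumes exactly one copy of $S_i$.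

*Right end A* has $4$ persons, $S$ a $4$-cell, and needs $K\ge2$. Merges:

* $D_i+D_{i+1}\to E_i$ $(1)$ and $E_i+P_{i-1}\to P_{i+1}$ $(2)$, for $0\le i\le K-2$;
* $D_{K-1}+S_K\to S_{K-1}$, $\ D_K+S\to S_K$, $\ D_K+P_{K-1}\to P_K$ ($1$ each);
* $P_i+S_{i+1}\to V$ with multiplicity $1$ for $0\le i\le K-3$, $3$ for $i=K-2$, $2$ for $i=K-1$, and $2$ for $i=K$.

*Copies created.* $D_i$ for $1\le i\le K$: two, from block $i$. $P_0=U$: four. $P_1,\dots,P_{K-1}$: four each, from $E_{i-1}+P_{i-2}$ twice. $P_K$: two. $S_i$: two from block $i$, plus two more for $i=K-1$ and for $i=K$. $S$: four.

| set | copies | consumed with |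
|---|---|---|
| $D_i$, $1\le i\le K-2$ | $2$ | $D_{i-1},\ D_{i+1}$ |
| $D_{K-1}$ | $2$ | $D_{K-2},\ S_K$ |
| $D_K$ | $2$ | $S,\ P_{K-1}$ |
| $E_i$ | $2$ | $P_{i-1}$ twice |
| $P_i$, $0\le i\le K-3$ | $4$ | $a_{i+1}$, $E_{i+1}$ twice, $S_{i+1}$ |
| $P_{K-2}$ | $4$ | $a_{K-1}$, $S_{K-1}$ three times |
| $P_{K-1}$ | $4$ | $a_K,\ D_K$, $S_K$ twice |
| $P_K$ | $2$ | $S$ twice |
| $S_i$, $1\le i\le K-2$ | $2$ | predecessor, $P_{i-1}$ |
| $S_{K-1}$ | $4$ | predecessor, $P_{K-2}$ three times |
| $S_K$ | $4$ | predecessor, $D_{K-1}$, $P_{K-1}$ twice |
| $S$ | $4$ | $c_K,\ D_K$, $P_K$ twice |

For Left I and $K=2$ this is the scheme of Section 10.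

*Right end B* has $12$ persons: a $4$-cell $q$ and an $8$-cell $w$, with $S=qw$; here $K\ge0$. Put $D_{K+1}:=q$. Merges:

* $D_i+D_{i+1}\to E_i$ $(1)$ and $E_i+P_{i-1}$ $(2)$, for $0\le i\le K$; the second gives $P_{i+1}$ for $i<K$ and $P_Kq$ for $i=K$;
* $q+w\to S$ $(2)$, $\ P_K+q$ $(1)$, $\ P_Kq+w\to V$ $(6)$;
* $P_i+S_{i+1}\to V$, once for $0\le i\le K-1$ and three times for $i=K$.

*Copies created.* $D_i$ ($1\le i\le K$) and $S_i$ ($1\le i\le K$): two each, from block $i$. $P_0,\dots,P_K$: four each, $P_0=U$ from the left group and the others from $E_{i-1}+P_{i-2}$ twice. $P_Kq$: $4$ from $E_K+P_{K-1}$ and $2$ from $P_K+q$, together $6$. $S$: four.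

| set | copies | consumed with |
|---|---|---|
| $q$ | $4$ | $D_K$, $w$ twice, $P_K$ |
| $w$ | $8$ | $q$ twice, $P_Kq$ six times |
| $P_Kq$ | $6$ | $w$ six times |
| $E_i$ | $2$ | $P_{i-1}$ twice |
| $D_i$, $1\le i\le K$ | $2$ | $D_{i-1},\ D_{i+1}$ |
| $P_i$, $0\le i<K$ | $4$ | $a_{i+1}$, $E_{i+1}$ twice, $S_{i+1}$ |
| $P_K$ | $4$ | $q$, $S$ three times |
| $S_i$, $1\le i\le K$ | $2$ | predecessor, $P_{i-1}$ |
| $S=S_{K+1}$ | $4$ | predecessor, $P_K$ three times |

For $K=0$ there are no blocks: $D_1=q$, so the released $D_0$ merges with $q$, and the predecessor of $S=S_1$ is the left group.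

In every combination of a left group with a right end all merged sets are disjoint and every set other than $V$ is balanced, so Lemma 11 applies.

**Proof of Theorem A.** The chain first runs to $S$. This takes $2$ merges in end A, inside the $4$-cell; it takes $4$ merges in end B, namely $3$ inside $w$ and then $q+w$. For $i=K,K-1,\dots,1$ it continues with $c_i+S_{i+1}$ and $a_ib_i+c_iS_{i+1}\to S_i$, two merges per block. It finishes with $dM+S_1$, $dMS_1+e$ for Left I, or with $M+S_1$, $MS_1+d$, $dMS_1+e$ for Left II. Therefore:

* Left I with end A: $n=10+6K+4=14+6K$ and $L\ge2+2K+2=2K+4=\frac{n-2}3$, for $K\ge2$;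
* Left II with end A: $n=12+6K+4=16+6K$ and $L\ge2+2K+3=2K+5=\frac{n-1}3$, for $K\ge2$;
* Left II with end B: $n=12+6K+12=24+6K$ and $L\ge4+2K+3=2K+7=\frac n3-1$, for $K\ge0$.

Finally, $\frac{n-2}3>\frac n4+1$ if and only if $n>20$; $\frac{n-1}3>\frac n4+1$ if and only if $n>16$; $\frac n3-1>\frac n4+1$ if and only if $n>24$. The first family gives all $n\equiv2\pmod6$ with $n\ge26$, the second all $n\equiv4\pmod6$ with $n\ge28$, and the third with $K\ge1$ all $n\equiv0\pmod6$ with $n\ge30$. So every even $n\ge26$ gives a counterexample. $\blacksquare$

One can see that inequality (5) is tight along the blocks. Consider block $i$ with $1\le i\le K-2$ in end A, or with $1\le i\le K$ in end B, so that $S_i$ has two copies. At $c_i+S_{i+1}$ the chain absorbs $2$ persons. The copy of $c_iS_{i+1}$ left behind goes to $b_i$, after which both copies of $b_ic_iS_{i+1}$ go straight to $V$; so its $|F|$ is $4$. At $a_ib_i+c_iS_{i+1}$ the chain absorbs $4$, and the left-behind copy of $S_i$ merges with $P_{i-1}$ to give $V$; so its $|F|$ is $2$. In both cases the sum is $6$.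

## 12. The values of $L_{\max}$

**Proof of Corollary C.** Let $n\ge24$ be even. A good graph with $L\ge4$ has $L\le n/3$ by Theorem B, and one with $L\le3$ satisfies this trivially; so $L_{\max}(n)\le\lfloor n/3\rfloor$. If $n\equiv2\pmod6$ and $n\ge26$, the first family gives $L\ge\frac{n-2}3=\lfloor n/3\rfloor$. If $n\equiv4\pmod6$ and $n\ge28$, the second gives $L\ge\frac{n-1}3=\lfloor n/3\rfloor$. If $n\equiv0\pmod6$ and $n\ge24$, the third gives $L\ge\frac n3-1$. This proves the first two items, and the limit $1/3$ along even $n$ follows. For odd $n\ge3$ there is no good graph, since first edges form a perfect matching (Lemma 3).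

For the last item let $n\in\{8,10,12,14,16,20\}$. If $L\le3$, then $L\le\frac n4+1$ because $n\ge8$. If $L\ge4$, then Theorem B gives $L\le\lfloor n/3\rfloor$, and $\lfloor n/3\rfloor=2,3,4,4,5,6$ while $\frac n4+1=3,\ 3.5,\ 4,\ 4.5,\ 5,\ 6$ respectively. $\blacksquare$
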